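# Ladder congruences of the forest automata built from AF

## 1. A column of three-state cells

Everything in this lecture happens inside one concrete machine. Start with a single cell. It stores an element of $\{e,t,f\}$. Two cells are added by the rules
$$e+x=x+e=x,\qquad t+t=t,\qquad t+f=f+t=f+f=f .$$
A bit acts on a cell as follows: bit $1$ sends every element to $t$; bit $0$ sends $e\mapsto f$, $t\mapsto t$, $f\mapsto f$.

Now stack $n$ cells and let the upper ones decide which bit is sent to the lower ones.

**Definition (cascade).** Let $\Sigma$ be a finite alphabet and $n\ge 1$. An *AF-cascade* over $\Sigma$ with $n$ coordinates has state set $\{e,t,f\}^n$ with componentwise addition, and control functions $\alpha_k:\Sigma\times\{e,t,f\}^{k-1}\to\{0,1\}$ for $1\le k\le n$. A letter $a$ acts by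
$$(ax)_k=\alpha_k\big(a,(ax)_1,\dots,(ax)_{k-1}\big)\,x_k\qquad(k=1,\dots,n), \tag{1}$$
where the bit on the right acts on the cell $x_k$. The new values of the first $k-1$ cells are computed first, and they choose the bit for cell $k$.

**Example.** Take $n=2$, $\Sigma=\{a,c,d\}$, and write states as words of length two.

* First cell: $\alpha_1(a)=1$, $\alpha_1(c)=\alpha_1(d)=0$.
* Second cell: $\alpha_2(a,\cdot)=0$, $\alpha_2(d,\cdot)=1$, and $\alpha_2(c,t)=1$, $\alpha_2(c,f)=\alpha_2(c,e)=0$.

Start from $ee$. We get $a(ee)=tf$, $c(ee)=ff$, $d(ee)=ft$. Next, $c(tf)$ keeps the first cell at $t$, so the second cell receives bit $1$: $c(tf)=tt$. The set $\{ee,tt,tf,ft,ff\}$ is closed under addition (for instance $tf+ft=ff$), and the letters act on it by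
$$a:\ ee,tf,ff\mapsto tf,\quad tt,ft\mapsto tt;\qquad c:\ ee,ff\mapsto ff,\quad ft\mapsto ft,\quad tf,tt\mapsto tt;\qquad d:\ ee,ft,ff\mapsto ft,\quad tf,tt\mapsto tt.$$
Call this five-state automaton $E$. It is our running example.

Three features of (1) will do all the work. Away from the cell content $e$, a letter either leaves a cell alone or sets it to $t$. Adding something either leaves a cell alone or sets it to $f$. And what happens in cell $k$ depends only on cells $1,\dots,k$.

The cascade is there to answer a question about a class of automata that is defined by closure operations. We shall see that every member of that class is a quotient of a cascade. So a statement about congruences of members can be attacked by asking at which cell two congruent states first differ.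

## 2. Forest automata, the class $\langle\mathrm{AF}\rangle_M$, and ladders

**Definition (forest automaton).** A *forest automaton* $A$ over a finite alphabet $\Sigma$ is a finite monoid $(Q,+,0)$ with a map $p\mapsto ap$ from $Q$ to $Q$ for each $a\in\Sigma$. It evaluates forests, that is, finite sequences of finite ordered unranked $\Sigma$-labelled trees. The empty forest has value $0$; a concatenation has the sum of the values; a tree $a(t)$ with root label $a$ and forest of children $t$ has value $a$ applied to the value of $t$.

$A$ is *nontrivial* if $|Q|>1$, and *connected* if every state is the value of some forest. A *congruence* is an equivalence relation on $Q$ compatible with $+$ and all letter maps.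

The single cell is a forest automaton over $\{0,1\}$, called $\mathrm{AF}$, for the CTL modality "on all paths, eventually". A forest has value $e$ if it is empty, $t$ if it is nonempty and every maximal root-to-leaf path contains a node labelled $1$, and $f$ otherwise. The automaton $E$ is connected: its states are the values of the empty forest, $c(a)$, $a$, $d$ and $c$, in the order $ee,tt,tf,ft,ff$ (a letter alone stands for a one-node tree).

**Definition (three operations).**

* *Moore product.* If $A$ is over $\Sigma$ with states $Q$, $B$ is over $\Delta$ with states $Q'$, and $\alpha:\Sigma\times Q\to\Delta$, then $A\times_\alpha B$ is over $\Sigma$, has the monoid $Q\times Q'$ with componentwise addition, and $a(p,p')=(ap,\alpha(a,ap)p')$.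
* *Renaming.* If $A$ is over $\Sigma$ and $h:\Delta\to\Sigma$, the renaming of $A$ along $h$ has the same states and $b\cdot p=h(b)p$ for $b\in\Delta$.
* *Quotient.* A quotient of $A$ is a homomorphic image of a subautomaton, that is, of a submonoid closed under all letter maps.

$\langle\mathrm{AF}\rangle_M$ is the least class of finite forest automata that contains $\mathrm{AF}$ and is closed under these three operations.

For example, a cascade with one coordinate is a renaming of $\mathrm{AF}$ along $\alpha_1$, and a cascade with $n$ coordinates is the Moore product, with control $\alpha_n$, of its first $n-1$ coordinates with $\mathrm{AF}$. So cascades lie in $\langle\mathrm{AF}\rangle_M$, and so does the subautomaton $E$ of a cascade.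

A forest automaton is a *semilattice automaton* if $+$ is commutative and idempotent. Then $p\le q$ iff $p+q=p$ defines an order, $x+y$ is the greatest lower bound of $x$ and $y$, and $0$ is the greatest element. $\mathrm{AF}$ is a semilattice automaton, with $f<t<e$, and the three operations preserve this property, so all members of $\langle\mathrm{AF}\rangle_M$ are semilattice automata. Letters need not preserve the order: in $E$ we have $tf\le ee$, but $c(tf)=tt\not\le ff=c(ee)$.

A nontrivial $A$ is *subdirectly reducible* if the intersection of all its non-identity congruences is the identity. Otherwise this intersection is the least non-identity congruence of $A$.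

**Definition (ladder congruence).** A congruence $\Theta$ of a semilattice forest automaton is a *ladder congruence* if

(i) every $\Theta$-class has one or two elements, and

(ii) for every two-element class $C=\{p,q\}$ with $p<q$ and every letter $a$: either $p$ is not in the image of $a$, or every other class $D$ with $aD=C$ is either a singleton $\{r\}$ with $ar=p$, or a pair $\{r,s\}$ with $r<s$, $ar=p$, $as=q$.

Here "$aD=C$" is read in $A/\Theta$: it means $aD\subseteq C$ as sets. This is the weakest reading of the hypothesis on $D$, so it gives the strongest condition.

The question, from Kitti Gelle and Szabolcs Ivan, "Algebraic Characterization of Forest Logics", arXiv:1506.03843 (2015), is to prove or disprove the following.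

**Conjecture.** Every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ is either subdirectly reducible, or its least nontrivial congruence is a ladder congruence.

It is true, and we prove more.

**Theorem.** Let $A\in\langle\mathrm{AF}\rangle_M$ be connected and let $\Theta$ be a minimal non-identity congruence of $A$. Then $\Theta$ is a ladder congruence.

If $A$ is not subdirectly reducible, its least non-identity congruence is minimal, so the Theorem implies the conjecture.

## 3. Three automata by hand

**The automaton $\mathrm{AF}$.** From the pair $(t,f)$ the letters and sums produce only $(t,f)$, $(f,t)$ and trivial pairs, so there is a congruence with classes $\{f,t\},\{e\}$. From $(e,t)$, bit $0$ gives $(f,t)$; from $(e,f)$, adding $t$ gives $(t,f)$. So every non-identity congruence contains $(f,t)$, and $\{f,t\},\{e\}$ is the least one. Take $C=\{f<t\}$. The image of letter $1$ does not contain $f$. For letter $0$ the only other class is $\{e\}$, and $0$ sends $e$ to $f$, the lower element. So this is a ladder congruence.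

**Two states.** Divide $\mathrm{AF}$ by that congruence. We get states $0$ and $u$ with $u<0$, and both letters send everything to $u$. The only non-identity congruence is the full relation. It is a ladder congruence because there is no other class. Here the two-element class contains $0$, and $0$ is the value of the empty forest only. This will be a separate case.

**The automaton $E$.** Let $\Theta_E$ have the classes $\{tf,tt\}$, $\{ff,ft\}$, $\{ee\}$. It is a congruence. On the pairs $(tf,tt)$ and $(ff,ft)$ the letters act by
$$a:\ (tf,tt)\mapsto(tf,tt),\ (ff,ft)\mapsto(tf,tt);\qquad c:\ (tf,tt)\mapsto (tt,tt),\ (ff,ft)\mapsto(ff,ft),$$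
while $d$ collapses both pairs. Adding $tt$ fixes both pairs; adding $ft$ sends $(tf,tt)$ to $(ff,ft)$ and fixes the other; adding $tf$ or $ff$ collapses both. It is the least non-identity congruence. The two nontrivial pairs generate each other (add $ft$; apply $a$). Any other pair leads to them:
$$(tt,ff)\xrightarrow{+ft}(ft,ff),\quad (tf,ff)\xrightarrow{c}(tt,ff),\quad (tt,ft)\xrightarrow{+tf}(tf,ff),\quad (tf,ft)\xrightarrow{+tf}(tf,ff),$$
$$(ee,tt)\xrightarrow{a}(tf,tt),\quad (ee,tf)\xrightarrow{c}(ff,tt),\quad (ee,ft)\xrightarrow{a}(tf,tt),\quad (ee,ff)\xrightarrow{+tt}(tt,ff).$$
The ladder condition: for $C=\{tf<tt\}$ only the letter $a$ has $tf$ in its image. The other classes are $\{ee\}$ with $a(ee)=tf$, and $\{ff<ft\}$ with $a(ff)=tf$, $a(ft)=tt$. For $C=\{ff<ft\}$ only $c$ has $ff$ in its image, and the only other class that $c$ sends into $C$ is $\{ee\}$, with $c(ee)=ff$. So $\Theta_E$ is a ladder congruence. The letter $c$ collapses $\{tf,tt\}$ to $tt$, but this is allowed, since $tf\notin\operatorname{Im}c$.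

## 4. Every member is a quotient of a cascade

**Lemma 1.** Every member of $\langle\mathrm{AF}\rangle_M$ is a quotient of an AF-cascade.

*Proof.* The quotients of cascades form a class containing $\mathrm{AF}$ ($n=1$, $\alpha_1(a)=a$). We check that it is closed under the three operations.

*Quotients.* Let $A=\varphi(S)$ and let $B$ be a homomorphic image of a subautomaton $A'$ of $A$. Then $\varphi^{-1}(A')$ is a subautomaton of $S$ that maps onto $B$.

*Renamings.* If $A=\varphi(S)$ with $S$ inside a cascade with controls $\alpha_k$, then the renaming of $A$ along $h$ is the image under the same $\varphi$ of the same set $S$, inside the cascade with controls $\alpha_k(h(b),\cdot)$.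

*Moore products.* Let $A=\varphi(S)$, where $S$ is a subautomaton of an $n$-coordinate cascade over $\Sigma$ with controls $\alpha_k$. Let $B=\psi(T)$, where $T$ is a subautomaton of an $n'$-coordinate cascade over $\Delta$ with controls $\beta_l$. Let $\alpha$ be the control function of $A\times_\alpha B$. Take the cascade over $\Sigma$ with $n+n'$ coordinates, with controls $\alpha_k$ for $k\le n$ and
$$\alpha_{n+l}\big(a,(x,y_{<l})\big)=\beta_l\big(\alpha(a,\varphi(x)),y_{<l}\big)\quad\text{if }x\in S,$$
and arbitrary values if $x\notin S$. By (1), the argument $x$ of this control is the *new* value of the first $n$ cells. So for $(x,y)\in S\times T$ we get $a(x,y)=(ax,\delta y)$ with $\delta=\alpha(a,\varphi(ax))=\alpha(a,a\varphi(x))$. Hence $S\times T$ is a subautomaton. The map $\varphi\times\psi$ sends $a(x,y)$ to $(a\varphi(x),\alpha(a,a\varphi(x))\psi(y))$, which is the letter action of $A\times_\alpha B$. It also respects $+$, and it is onto $A\times_\alpha B$. $\square$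

**Setup for the rest of the lecture.** Let $A\in\langle\mathrm{AF}\rangle_M$ be connected with $|A|>1$. Write $A=\varphi(S)$ with $S$ a subautomaton of an $n$-coordinate cascade. Let $V$ be the set of values of all forests in the cascade, and $V^+$ the set of values of nonempty forests. Since $S$ contains the neutral element and is closed under $+$ and letters, $V\subseteq S$, and $V$ is a subautomaton. A homomorphism sends the value of a forest to its value, so $\varphi(V)=A$ by connectedness.

The letter action always produces cells in $\{t,f\}$, and $\{t,f\}$ is closed under addition, so $V^+\subseteq\{t,f\}^n$. With $0=(e,\dots,e)$ we have $V=V^+\cup\{0\}$, $0\notin V^+$, $V^++V\subseteq V^+$, and letters map $V$ into $V^+$. Put $A^+=\varphi(V^+)$, the set of values in $A$ of nonempty forests. Then $A=A^+\cup\{0\}$, where $0\in A^+$ is possible. If $\varphi(x)=r$ we call $x$ a *lift* of $r$. On $V^+$ the order is componentwise with $f<t$.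

For $x\in V^+$, formula (1) reads
$$(ax)_k=t\ \text{ if the bit }\alpha_k(a,(ax)_{<k})\text{ is }1,\qquad (ax)_k=x_k\ \text{ if it is }0. \tag{2}$$
In the same way $(a0)_k$ is $t$ if the bit $\alpha_k(a,(a0)_{<k})$ is $1$, and $f$ if it is $0$.

## 5. Translations respect prefixes

The purpose of this section is to describe the congruence generated by a pair, and to see how the maps involved act on cells.

A *step* is a map $x\mapsto ax$ or $x\mapsto x+s$ with $s\in V$, on $V$. It induces a map on $A$ (with $\varphi(s)$ in place of $s$), which we denote by the same symbol. A *translation* is a finite, possibly empty, composition of steps. Since $\varphi(V)=A$, every map $r\mapsto r+u$ of $A$ is induced by a step. By construction $g(\varphi(x))=\varphi(g(x))$ for a translation $g$.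

**Maltsev's description.** *The congruence $\mathrm{Cg}(r,s)$ generated by $(r,s)$ is the equivalence closure of $\{(g(r),g(s)): g\text{ a translation}\}$.* Indeed, call this closure $\approx$. The generating set is closed under steps, so $\approx$ is closed under letters and under adding a fixed element. If $x\approx x'$ and $y\approx y'$, then $x+y\approx x'+y\approx x'+y'$ (addition is commutative). So $\approx$ is a congruence; it contains $(r,s)$ (empty translation), and every congruence containing $(r,s)$ contains it.

One consequence is used several times: if $z$ lies in a $\mathrm{Cg}(r,s)$-class with more than one element, then some translation $g$ has $g(r)\ne g(s)$ and $z\in\{g(r),g(s)\}$. Otherwise $z$ would be isolated in the equivalence closure.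

**Lemma 2.**

* **(P)** Let $g$ be a translation and let $x,y\in V^+$ agree on coordinates $<k$. Then $g(x),g(y)\in V^+$ agree on coordinates $<k$, and there is $\gamma\in\{\mathrm{id},\mathrm{const}_t,\mathrm{const}_f\}$, depending only on $g$, $k$ and the common prefix, with $g(x)_k=\gamma(x_k)$ and $g(y)_k=\gamma(y_k)$. If $g$ is a single letter, $\gamma$ is $\mathrm{id}$ or $\mathrm{const}_t$.
* **(S)** For each translation $h$ and $x\in V^+$ there is $N$ with $h^{N+1}(x)=h^N(x)$.

*Proof.* (P) For a letter $a$: by (1) the cells $<k$ of $ax$ and $ay$ are computed from the cells $<k$ of $x$ and $y$, so they agree. Hence the same bit is sent to cell $k$, and by (2) $\gamma$ is $\mathrm{const}_t$ or $\mathrm{id}$. For $x\mapsto x+s$: agreement is clear. If $s=0$ or $s_k=t$ then $\gamma=\mathrm{id}$ on $\{t,f\}$, and if $s_k=f$ then $\gamma=\mathrm{const}_f$. For a composition, compose: the set $\{\mathrm{id},\mathrm{const}_t,\mathrm{const}_f\}$ is closed under composition.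

(S) We show by induction on $k$ that the coordinates $\le k$ of $h^j(x)$ are eventually constant in $j$. Suppose coordinates $<k$ are constant from some $j$ on. From then on, by (P), coordinate $k$ is updated by one fixed $\gamma$. If $\gamma=\mathrm{id}$ it stays constant; otherwise it is constant after one more application. $\square$

## 6. The first cell where congruent states differ

From now on $\Theta$ is a minimal non-identity congruence of $A$. Thus
$$\Theta=\mathrm{Cg}(r,s)\quad\text{for every }(r,s)\in\Theta\text{ with }r\ne s. \tag{3}$$
For $0\le i\le n$ let
$$F_i=\{(\varphi(x),\varphi(y)):x,y\in V^+,\ x_k=y_k\text{ for all }k\le i\}.$$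
This is a reflexive and symmetric relation on $A^+$. It is decreasing in $i$, and $F_0=A^+\times A^+$, $F_n=\mathrm{id}_{A^+}$. We never use transitivity.

**Case I: $\Theta\cap F_0$ contains only trivial pairs.** The aim is to settle this case at once. Let $(r,s)\in\Theta$, $r\ne s$. Then $r,s$ are not both in $A^+$, so $0\notin A^+$ and one of $r,s$ is $0$. Two different elements of $A^+$ are never $\Theta$-related, so $\Theta$ has exactly one nontrivial class $C=\{u,0\}$ with $u\in A^+$, and $u<0$ because $u+0=u$. Every other class is a singleton $D=\{r\}$. If $ar\in C$, then $ar\in A^+\not\ni 0$ forces $ar=u$, the lower element of $C$. So $\Theta$ is a ladder congruence.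

**Case II: $\Theta\cap F_0$ contains a nontrivial pair.** Let $i\in\{1,\dots,n\}$ be largest such that $\Theta\cap F_{i-1}$ contains a nontrivial pair. By maximality of $i$ if $i<n$, and by $F_n=\mathrm{id}_{A^+}$ if $i=n$,
$$(r,s)\in\Theta\cap F_i\ \Longrightarrow\ r=s. \tag{4}$$
In $\mathrm{AF}$ itself $i=1$. In $E$, with $\Theta_E$, $i=2$.

**If $\varphi$ were injective on $V^+$.** Then the Theorem's two main difficulties disappear. Fix a nontrivial pair $(r_0,s_0)\in\Theta\cap F_{i-1}$, identify $A^+$ with $V^+$, and argue as follows.

*At most two elements per class.* By (P), $g(r_0)$ and $g(s_0)$ agree on coordinates $<i$ for every translation $g$. By (3), two elements of one nontrivial class are joined by a chain of such pairs, so a whole class has one common prefix of length $i-1$. By (4), two elements of a class that also agree at $i$ are equal. Cell $i$ holds only $t$ or $f$, so there are at most two elements.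

*No collapse onto a lower element.* Let $\{p<q\}$ and $\{r<s\}$ be classes. In each, the two elements agree before $i$ and differ at $i$, so $p_i=r_i=f$ and $q_i=s_i=t$. Suppose $ar=as=p$. By (P), $(ar)_i=\gamma(f)$ and $(as)_i=\gamma(t)$ with $\gamma\in\{\mathrm{id},\mathrm{const}_t\}$. Since they are equal, $\gamma=\mathrm{const}_t$ and $p_i=t$, a contradiction.

Both arguments read a prefix, or cell $i$, off an element of $A$. For a genuine quotient this is not possible, because different lifts of one element can have different prefixes. A small instance: let $A$ be $\mathrm{AF}$ renamed to the alphabet $\{0,1,b\}$ with $b$ acting as $0$. Present it by the two-cell cascade in which the letters $0,1,b$ send the constant bits $(0,0)$, $(1,1)$, $(1,0)$. Then $V^+=\{ff,tt,tf\}$ and $\varphi$ is the second coordinate, which is indeed $\mathrm{AF}$ with bits $0,1,0$. The pair $(f,t)$ has lifts $tf,tt$, so $i=2$ for the congruence $\{f,t\},\{e\}$. But $f$ has the lifts $ff$ and $tf$, with different prefixes.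

In general, $p$ may be related to $q_1$ through one lift and to $q_2$ through another, and then no common prefix is available for $q_1$ and $q_2$. Likewise, if $ar=as=p$, we obtain *some* lift of $p$ with $t$ in cell $i$, and this contradicts nothing so far: its prefix need not be the prefix of any lift of $q$. We must find a way to move such a lift of $p$ to another lift of a lower element whose prefix does match that of an upper element, while keeping cell $i$ at $t$. Then (4) gives a contradiction. This is what Section 8 does. First we collect what can be said without it.

## 7. Lower and upper elements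

We are in Case II. Write $r\lhd s$ if $r\ne s$, $(r,s)\in\Theta$, and there are lifts $x,y\in V^+$ of $r,s$ that agree on coordinates $<i$ and have $x_i=f$, $y_i=t$. Call $(x,y)$ a *witness* of $r\lhd s$. By the choice of $i$ there is a nontrivial pair in $\Theta\cap F_{i-1}$; by (4) its lifts differ at $i$. So there is at least one pair $r_0\lhd s_0$. In $E$ the relation consists of $tf\lhd tt$ and $ff\lhd ft$.

**Lemma 3.**

* **(a)** $r\lhd s$ implies $r<s$.
* **(b)** If $r\lhd s$ and $g$ is a translation, then $g(r)=g(s)$ or $g(r)\lhd g(s)$. In the second case, $g$ maps every witness of $r\lhd s$ to a witness of $g(r)\lhd g(s)$.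
* **(c)** There are no $r\lhd s\lhd u$.
* **(d)** $r\lhd s$ and $r'\lhd s$ imply $r=r'$.
* **(e)** Every nontrivial $\Theta$-class has the form $\{p,q_1,\dots,q_k\}$ with $k\ge1$ and $p\lhd q_j$ for all $j$, there are no other $\lhd$-pairs inside it, and it is contained in $A^+$.
* **(f)** If $r\lhd s$ and $p\lhd q$, there is a translation $g$ with $g(r)=p$, $g(s)=q$.

*Proof.* The recurring device is to add lifts: the sum is a lift of the sum, and we compare prefixes to apply (4).

(a) Let $(x,y)$ be a witness. The element $x+y$ agrees with $x$ on coordinates $<i$, since $x_k=y_k$ there, and at $i$, since $f+t=f$. So $(r+s,r)\in F_i$. Also $r+s\mathrel\Theta r+r=r$. By (4), $r+s=r$, that is, $r\le s$; and $r\neq s$.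

(b) Let $(x,y)$ be a witness. By (P), $g(x),g(y)\in V^+$ agree on coordinates $<i$, and they lift $g(r),g(s)$, which are $\Theta$-related. If $g(r)\ne g(s)$, then $g(x),g(y)$ differ at $i$ by (4). So the $\gamma$ of (P) for coordinate $i$ is not constant, that is, $\gamma=\mathrm{id}$. Hence $g(x)_i=f$, $g(y)_i=t$, and $(g(x),g(y))$ is a witness.

(c) Let $(x,y)$, $(x',y')$ be witnesses of $r\lhd s$ and $s\lhd u$. Both $y$ and $x'$ lift $s$, so $y+x'$ lifts $s$. And $x+x'$ lifts $r+s=r$, by (a). These two agree on coordinates $<i$ because $x$ and $y$ do. At $i$ they are $t+f=f$ and $f+f=f$. By (4), $r=s$, a contradiction.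

(d) Let $(x,y)$, $(x',y')$ be witnesses of $r\lhd s$, $r'\lhd s$. By (a), $x+y'$ lifts $r+s=r$ and $x'+y$ lifts $r'+s=r'$. For $k<i$ we have $x_k+y'_k=y_k+y'_k=y_k+x'_k$. At $i$ both sums are $f+t=f$. Since $r\mathrel\Theta s\mathrel\Theta r'$, (4) gives $r=r'$.

Call an element *lower* (*upper*) if it is the left (right) member of some $\lhd$-pair. By (c), no element is both.

(e) By (3), $\Theta=\mathrm{Cg}(r_0,s_0)$ is the equivalence closure of the pairs $(g(r_0),g(s_0))$. By (b) each of these is trivial or a $\lhd$-pair. Conversely ${\lhd}\subseteq\Theta$. So the $\Theta$-classes are the connected components of the graph whose edges are the $\lhd$-pairs. An upper element has exactly one neighbor, namely one lower element, by (c) and (d). All neighbors of a lower element are upper. So a component with more than one element is a star with a lower center $p$ and upper tips $q_1,\dots,q_k$. All members of $\lhd$-pairs lie in $A^+$.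

(f) We have $(p,q)\in\Theta=\mathrm{Cg}(r,s)$ and $p\ne q$, so $q$ lies in a nontrivial class. Hence some translation $g$ has $g(r)\ne g(s)$ and $q\in\{g(r),g(s)\}$. By (b), $g(r)\lhd g(s)$. Since $q$ is upper, it is not lower, so $q=g(s)$. By (d), $g(r)=p$. $\square$

So classes are stars, and all $\lhd$-pairs are mapped onto each other by translations. What remains is $k=1$, and condition (ii).

## 8. Going around a circuit

By (f) we can travel from any $\lhd$-pair to any other and back. Such round trips make it possible to repair lifts.

**Definition (circuit).** A *circuit* consists of pairs $p_j\lhd q_j$ ($j\in\mathbb Z_m$, $m\ge1$) and steps $g_j$ with $g_j(p_j)=p_{j+1}$ and $g_j(q_j)=q_{j+1}$.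

In $E$, for example, $(tf,tt)\xrightarrow{+ft}(ff,ft)\xrightarrow{a}(tf,tt)$ is a circuit with $m=2$.

*Concatenating translations.* If a translation maps a $\lhd$-pair to two different elements, split it into steps. All intermediate images are pairs of different elements (once equal, they stay equal), hence $\lhd$-pairs by (b). So a cyclic sequence of translations between $\lhd$-pairs, not all of them empty, yields a circuit.

**Lemma 4.** In a circuit, for no $j,l\in\mathbb Z_m$ and $L\ge0$ is
$$g_{j+L-1}\cdots g_{j+1}g_j(q_l)=p_{j+L}.$$

In words: start with any upper element of the circuit, at any position, and apply the steps of the circuit. You never land on the lower element of the position you have reached.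

*Proof.*

**Step 1: a periodic system of lifts of the $q_j$.** Let $h=g_{m-1}\cdots g_0$ and let $(x,y)$ be a witness of $p_0\lhd q_0$. By (S) choose $N$ with $h^{N+1}(y)=h^N(y)$. Put $y_0=h^N(y)$ and $y_{j+1}=g_j(y_j)$. Then $y_m=h(y_0)=y_0$, so $y_j$ is well defined for $j\in\mathbb Z_m$. It lifts $q_j$, since $h(q_0)=q_0$. Apply the same steps to the pair $(x,y)$. The images in $A$ are always some $p_j\ne q_j$, so by (b) we always get witnesses. Hence $(y_j)_i=t$ for all $j$.

**Step 2: the cells that stay $t$ all the way around.** Let
$$T=\{k\le i:\ (y_j)_k=t\text{ for all }j\in\mathbb Z_m\}.$$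
By Step 1, $i\in T$. In the circuit of $E$ above, $y_0=tt$, $y_1=ft$ and $T=\{2\}$. Let $k\in T$. If $g_j$ is $z\mapsto z+s$, then $s=0$ or $s_k=t$, because $t+s_k=(y_{j+1})_k=t$. If $g_j$ is a letter, it never changes a cell from $t$ to $f$ on $V^+$, by (2). Therefore, for $v\in V^+$:
$$\text{the property “}v_k=t\text{ for all }k\in T\text{” is preserved by every step } g_j \text{ and by adding any } y_j. \tag{5}$$

**Step 3: a suspicious lift.** Suppose $g_{j+L-1}\cdots g_j(q_l)=p_{j+L}$. Then $v=g_{j+L-1}\cdots g_j(y_l)\in V^+$ is a lift of $p_{j+L}$. Since $y_l$ has the property in (5), so does $v$.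

**Step 4: repairing the prefix.** From now on we carry a current position $j\in\mathbb Z_m$ and an element $v$, and we maintain two facts: $v\in V^+$ is a lift of $p_j$ for the current $j$, and $v_k=t$ for all $k\in T$. Two moves are allowed.

* Replace $v$ by $g_j(v)$ and $j$ by $j+1$. The new $v$ lifts $g_j(p_j)=p_{j+1}$. If $v$ agreed with $y_j$ on coordinates $<k$, then by (P) the new $v$ agrees with $y_{j+1}=g_j(y_j)$ on coordinates $<k$.
* Replace $v$ by $v+y_j$ and keep $j$. The new $v$ lifts $p_j+q_j=p_j$, by (a). Agreement with $y_j$ on coordinates $<k$ is kept, by idempotency.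

Both moves keep the $t$'s on $T$, by (5).

Suppose $v$ agrees with $y_j$ on coordinates $<k$ but not at $k$, where $k\le i$. Then $k\notin T$, since on $T$ both have $t$. So there is a position $j'$ with $(y_{j'})_k=f$. Move along the circuit to position $j'$ with the first move; agreement on coordinates $<k$ is kept. If now $v_k\neq(y_{j'})_k=f$, then $v_k=t$, and the second move turns it into $t+f=f$. Either way $v$ now agrees with $y_{j'}$ on coordinates $\le k$. Each such round lengthens the agreement, so after finitely many rounds $v$ agrees with $y_j$ on all coordinates $\le i$, for the current position $j$.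

**Step 5: contradiction.** Now $v$ lifts $p_j$, $y_j$ lifts $q_j$, and they agree up to $i$. So $(p_j,q_j)\in\Theta\cap F_i$, and (4) gives $p_j=q_j$. But $p_j\lhd q_j$ means $p_j\neq q_j$. $\square$

Note how the obstacle of Section 6 is passed. Cells outside $T$ can be made equal to those of a lift of $q_j$, because somewhere on the circuit that lift has an $f$ there, and adding it forces an $f$. Cells in $T$, among them cell $i$, are never damaged.

## 9. No class has three elements

The purpose of this section is condition (i). Suppose $p\lhd q_1$, $p\lhd q_2$ and $q_1\ne q_2$.

**Step 1: a translation that separates $q_1,q_2$ and hits $p$.** Since $(q_1,q_2)\in\Theta$, (3) gives $\Theta=\mathrm{Cg}(q_1,q_2)$. As $p$ lies in a nontrivial class, some translation $g$ has $g(q_1)\ne g(q_2)$ and $p\in\{g(q_1),g(q_2)\}$. By symmetry let $g(q_1)=p$ and $g(q_2)=u\neq p$. Then $u\mathrel\Theta p$. Since $p$ is lower, it is the center of its class, and (e) gives $p\lhd u$.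

**Step 2: $g$ fixes $p$.** Apply (b) to $p\lhd q_1$: either $g(p)=g(q_1)=p$, or $g(p)\lhd g(q_1)=p$. The latter would make $p$ upper, which is impossible as $p$ is lower. So $g(p)=p$.

**Step 3: close a circuit and contradict Lemma 4.** By Steps 1 and 2, $g$ maps the $\lhd$-pair $(p,q_2)$ to the $\lhd$-pair $(p,u)$. By (f) there are translations $g',g''$ such that
$$(p,q_2)\xrightarrow{\ g\ }(p,u)\xrightarrow{\ g'\ }(p,q_1)\xrightarrow{\ g''\ }(p,q_2).$$
The translation $g$ is not empty, because $g(q_1)=p\ne q_1$. So, split into steps, this is a circuit. It contains $q_1$ as an upper element. Start with $q_1$ at the initial position and apply the steps of $g$: the result is $g(q_1)=p$, the lower element of the position reached. This contradicts Lemma 4.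

So $k=1$ in (e): every class has at most two elements, and every two-element class $\{p<q\}$ satisfies $p\lhd q$ (by (a), the lower element is the smaller one) and lies in $A^+$.

## 10. Letters and the order

For condition (ii) we need to know what a letter can do to comparable elements. This section holds for every connected $A\in\langle\mathrm{AF}\rangle_M$ with $|A|>1$, as in the Setup.

**Lemma 5.** In $A$:

1. $r\le ar$ for $r\in A^+$.
2. $aar=ar$ for all $r\in A$.
3. If $r,s\in A^+$ and $r\le s\le ar$, then $as=ar$.
4. If $s\in A^+$ and $s\le a0$, then $as=a0$.

*Proof.* **Step 1: the statements in $V$.** (1) is immediate from (2) in Section 4: $x_k\le(ax)_k$ for every $k$ when $x\in V^+$. The other three are proved by induction on $k$: assume the two sides agree on coordinates $<k$; then both sides receive the same bit $\beta$ at cell $k$, and we compare cell $k$.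

* *Item 2*, for $x\in V$. The bit for $aax$ at $k$ depends on $(aax)_{<k}=(ax)_{<k}$, so it is the bit $\beta$ used for $ax$. Hence $(aax)_k=\beta\beta x_k=\beta x_k=(ax)_k$; in $\mathrm{AF}$ both bits are idempotent maps.
* *Item 3*, for $x,z\in V^+$ with $x\le z\le ax$. If $\beta=1$, both $(az)_k$ and $(ax)_k$ are $t$. If $\beta=0$, then $(ax)_k=x_k$, so $x_k\le z_k\le x_k$, and $(az)_k=z_k=x_k=(ax)_k$.
* *Item 4*, for $z\in V^+$ with $z\le a0$. If $\beta=1$, both $(az)_k$ and $(a0)_k$ are $t$. If $\beta=0$, then $(a0)_k=f$, so $z_k=f$ and $(az)_k=z_k=f$.

**Step 2: passing to $A$.** Items 1 and 2 pass to $A$ by applying $\varphi$ to lifts. For items 3 and 4 we must choose lifts that satisfy the inequalities.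

*Item 3.* Let $x',z'\in V^+$ be lifts of $r,s$. Put $x=x'+z'$ and $z=z'+ax$. Then $x$ lifts $r+s=r$, and $z$ lifts $s+ar=s$. We have $x\le z'$ and $x\le ax$, so $x\le z$; and $z\le ax$. By Step 1, $az=ax$, so $as=ar$.

*Item 4.* Let $z'\in V^+$ be a lift of $s$ and put $z=z'+a0$. Then $z\le a0$, and $z$ lifts $s+a0=s$. By Step 1, $az=a0$, so $as=a0$. $\square$

## 11. The rungs

The purpose is condition (ii) in Case II. Let $C=\{p<q\}$ be a class and $a$ a letter with $p\in\operatorname{Im}a$. Let $D\ne C$ be a class with $aD\subseteq C$.

**Step 1: $a$ fixes $p$ and $q$.** Since $p=ar'$ for some $r'$, Lemma 5(2) gives $ap=p$. Next, $aq\mathrel\Theta ap=p$, so $aq\in C$. Since $q\in A^+$, Lemma 5(1) gives $q\le aq$, so $aq=q$.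

**Step 2: the least element of $D$ does not go to $q$.** *If $r\in D\cap A^+$ is the least element of $D$, then $ar\ne q$.* Suppose $ar=q$. By Lemma 5(1), $r\le q$. So $r+p\mathrel\Theta r+q=r$, and $r+p\in D$. Since $r$ is least in $D$, $r\le r+p\le r$, so $r+p=r$, that is, $r\le p$. Now $r\le p\le q=ar$, and Lemma 5(3) gives $ap=ar=q\ne p$. This contradicts Step 1.

**Step 3: $D=\{r\}$.** We show $ar=p$. If $r\in A^+$, this is Step 2. If $r\notin A^+$, then $r=0$. Suppose $a0=q$. Then $p\in A^+$ and $p\le q=a0$, so Lemma 5(4) gives $ap=a0=q$, which contradicts Step 1. So $a0=p$.

**Step 4: $D=\{r<s\}$.** We show $ar=p$, $as=q$. By Section 9, $r\lhd s$ and $r\in A^+$. By (b), either $ar\lhd as$ or $ar=as$.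

* If $ar\lhd as$, then $ar<as$ are the two elements of $C$, so $ar=p$ and $as=q$, as required.
* $ar=as=q$ is excluded by Step 2.
* Suppose $ar=as=p$. By (f) choose translations $g,g'$ with $g(p)=r$, $g(q)=s$ and $g'(r)=p$, $g'(s)=q$. By Step 1,
$$(p,q)\xrightarrow{\ a\ }(p,q)\xrightarrow{\ g\ }(r,s)\xrightarrow{\ g'\ }(p,q)$$
is, after splitting into steps, a circuit. It contains the upper element $s$. Start with $s$ at the initial position and apply $a$: the result $as=p$ is the lower element of the next position. This contradicts Lemma 4.

So $\Theta$ satisfies (i) and (ii). With Case I in Section 6, the Theorem is proved, and with it the conjecture. $\blacksquare$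

## 12. Covers in the congruence lattice, and the shape of $\Theta$

Every quotient $A/\Phi$ of a connected member of $\langle\mathrm{AF}\rangle_M$ is again a connected member. If $\Psi$ covers $\Phi$, then $\Psi/\Phi$ is a minimal non-identity congruence of $A/\Phi$. So the Theorem gives the following.

**Corollary.** If $A\in\langle\mathrm{AF}\rangle_M$ is connected and $\Psi$ covers $\Phi$ in the congruence lattice of $A$, then $\Psi/\Phi$ is a ladder congruence of $A/\Phi$. In particular each $\Psi$-class is a union of at most two $\Phi$-classes.

The proof also shows more about a minimal $\Theta$ on a connected $A\in\langle\mathrm{AF}\rangle_M$. One of the following holds.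

* **(I)** $0$ is the value of the empty forest only, and $\Theta$ has a single nontrivial class $\{u,0\}$. Moreover $u+x=x$ for all $x\neq0$, and $au=a0$ for every letter $a$. Indeed $u+x\mathrel\Theta 0+x=x$ and $au\mathrel\Theta a0$, and all four elements are in $A^+$, so the pairs lie in $\Theta\cap F_0$ and are trivial.
* **(II)** Every translation maps each two-element class $p<q$ either to one element or, preserving the order, onto a two-element class; this is (b). Any two-element class is mapped onto any other by some translation; this is (f). If $p\in\operatorname{Im}a$, then $ap=p$ and $aq=q$, so by Section 11 no two-element class is collapsed by $a$ to an element of $\{p,q\}$. If $p\notin\operatorname{Im}a$, every class $D$ with $aD\subseteq\{p,q\}$ is mapped constantly to $q$, trivially.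

## 13. A disconnected member without the ladder property, and a ladder outside the class

**Connectedness cannot be dropped.** Take the two-cell cascade of Section 1 with the letters $a,c$ only, and in it the set
$$S=\{ee,\ et,\ tt,\ tf,\ ft,\ ff\}.$$
It is closed under $+$: adding $et$ changes none of $et,tt,tf,ft,ff$, and the other sums are as in $E$. The new state has $a(et)=tt$ (first cell set to $t$, second cell receives bit $0$) and $c(et)=ft$ (first cell becomes $f$, so the second cell receives bit $0$). So
$$a:\ ee,tf,ff\mapsto tf;\quad et,tt,ft\mapsto tt;\qquad c:\ ee,ff\mapsto ff;\quad et,ft\mapsto ft;\quad tt,tf\mapsto tt,$$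
and $S$ is a subautomaton, hence $S\in\langle\mathrm{AF}\rangle_M$. It is not connected, since the value of a nonempty forest has no cell equal to $e$, so $et$ is not the value of a forest.

The congruence $\mathrm{Cg}(tf,tt)$ has the classes $\{tf,tt\},\{ff,ft\},\{et\},\{ee\}$. Adding $ft$ sends $(tf,tt)$ to $(ff,ft)$, adding $et$ fixes both pairs, and the other steps were computed in Section 3. Every pair of distinct states generates $(tf,tt)$. For pairs among $tt,tf,ft,ff$ this was seen in Section 3 using only the letters $a,c$ and sums of these states. The remaining pairs:
$$(et,tt)\xrightarrow{c}(ft,tt),\quad (et,tf)\xrightarrow{+tt}(tt,tf),\quad (et,ft)\xrightarrow{+tt}(tt,ft),\quad (et,ff)\xrightarrow{+tt}(tt,ff),$$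
$$(ee,et)\xrightarrow{a}(tf,tt),\quad (ee,tt)\xrightarrow{+et}(et,tt),\quad (ee,tf)\xrightarrow{+et}(et,tf),\quad (ee,ft)\xrightarrow{+tt}(tt,ft),\quad (ee,ff)\xrightarrow{+tt}(tt,ff).$$
So $\mathrm{Cg}(tf,tt)$ is the least non-identity congruence. It is not a ladder congruence: for $C=\{tf<tt\}$ we have $tf=a(ee)\in\operatorname{Im}a$, but the singleton class $\{et\}$ has $a(et)=tt$, the upper element. In Step 3 of Section 11 a singleton was either in $A^+$ or equal to $0$; the state $et$ is neither the value of a nonempty forest nor $0$.

**The ladder condition does not imply membership.** Let $\mathrm{EF}$ have the states $q$ (neutral) and $p$ with $p+p=p$, over the alphabet $\{0,1\}$, where $1$ is constant $p$ and $0$ is the identity. It is a connected semilattice automaton, with $p$ the value of the one-node tree labelled $1$. Its least non-identity congruence is the full relation, which is a ladder congruence because there is no other class. The quotient is trivial, hence in $\langle\mathrm{AF}\rangle_M$. But $\mathrm{EF}\notin\langle\mathrm{AF}\rangle_M$. The state $q$ is the value of the one-node tree labelled $0$, so it is the value of a nonempty forest. If $\mathrm{EF}$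 were in the class, Lemma 5(1) would give $q\le 1q=p$, that is, $q+p=q$; but $q+p=p$. So the ladder condition is necessary but not by itself sufficient for membership; no full characterization of $\langle\mathrm{AF}\rangle_M$ is claimed here.
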